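# Polynomial Fourier decay of self-similar measures for almost every choice of rotations

## 1. The theorem for almost every tuple of rotations

**Theorem 1.** Let $d\ge 2$ and $\mathcal A=\{1,\dots,m\}$ with $m\ge 2$. For $\mathrm{Haar}^{\mathcal A}$-almost every $\theta=(\theta_1,\dots,\theta_m)\in \mathrm{SO}(d)^m$ the following holds: for all $r\in(0,1)^m$, all $b\in(\mathbb R^d)^m$ and all probability vectors $p$ with positive entries, if the self-similar measure $\mu$ of the system $f_j(x)=r_j\theta_jx+b_j$ with weights $p$ is non-trivial, then it has polynomial Fourier decay, so it is a Rajchman measure. Moreover, for almost every $\theta$ and every $K$ there are $\alpha,C>0$ with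
$$|\widehat\mu(\xi)|\le C(s|\xi|)^{-\alpha}$$
for all $\xi\ne0$, all $r\in[1/K,1-1/K]^m$, all $p$ with $p_j\ge1/K$, and all $b$ giving non-trivial systems. Here $s>0$ is the norm of the vector of translations after the fixed point of $f_1$ is translated to $0$.

Let us unpack this. Given contractions $f_j(x)=r_j\theta_jx+b_j$ with $0<r_j<1$, and weights $p_j>0$ with $\sum_jp_j=1$, the *self-similar measure* is the unique Borel probability measure with $\mu=\sum_jp_j\,f_j\mu$, where $f_j\mu$ is the push-forward. It is *non-trivial* if it is not a Dirac mass, equivalently if the $f_j$ have no common fixed point. Its Fourier transform is $\widehat\mu(\xi)=\int e(-\langle\xi,x\rangle)\,d\mu(x)$, with $e(t)=e^{2\pi it}$. The measure is *Rajchman* if $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$, and has *polynomial Fourier decay* if $|\widehat\mu(\xi)|=O(|\xi|^{-\alpha})$ for some $\alpha>0$. Finally, $\mathrm{Haar}^{\mathcal A}$ is the product of the Haar probability measures on $\mathrm{SO}(d)^m$.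

The question whether almost every choice of rotations forces polynomial decay comes from Tuomas Sahlsten, "Fourier transforms and iterated function systems", arXiv:2311.00585 (2023). Theorem 1 answers it affirmatively. The order of quantifiers matters: first $\theta$ is chosen, outside one null set, and only then come $r$, $b$ and $p$. Fubini's theorem applied for each fixed $(r,b,p)$ would produce a null set depending on $(r,b,p)$, and there are uncountably many such triples. We must therefore control the bad $\theta$ for all $(r,b,p)$ at once.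

## 2. Two planar systems without decay, and the exceptional set

The words "almost every" cannot be dropped. Identify $\mathbb R^2=\mathbb C$, with $\langle\xi,z\rangle=\mathrm{Re}(\bar\xi z)$.

*All rotations trivial.* Let $f_1(z)=z/2$ and $f_2(z)=z/2+1$. The measure is non-trivial and lives on the real line, so $\widehat\mu(it)=1$ for all $t\in\mathbb R$.

*Rotations by $90^\circ$.* Let $f_1(z)=\frac i2z$, $f_2(z)=\frac i2z+1$, $p=(\frac12,\frac12)$. Then $\mu$ is the law of $\sum_{l\ge0}(i/2)^l\varepsilon_l$ with independent fair $\varepsilon_l\in\{0,1\}$. So $\widehat\mu$ is an infinite product and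
$$|\widehat\mu(\xi)|=\prod_{l\ge0}\big|\cos\big(\pi\langle\xi,(i/2)^l\rangle\big)\big|.$$
Take $\xi=4^j$. For odd $l$ the inner product is $0$ and the factor is $1$. For $l=2i$ the inner product is $\pm4^{j-i}$, so the factor is $1$ if $i\le j$ and $\cos(\pi4^{-(i-j)})$ if $i>j$. Hence $|\widehat\mu(4^j)|=\prod_{i\ge1}\cos(\pi4^{-i})$ for every $j$. This number is positive, since all factors are positive and $\sum_i(1-\cos(\pi4^{-i}))<\infty$. So $\mu$ is not Rajchman.

The two examples fail for different reasons. In the first there is an invariant line, in the second there is none.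

**Definition.** A tuple $\theta\in \mathrm{SO}(d)^m$ is *reducible* if some subspace $0\neq V\subsetneq\mathbb R^d$ satisfies $\theta_jV=V$ for all $j$, and *irreducible* otherwise.

For $d=2$, a tuple is irreducible exactly when some $\theta_j$ is not $\pm I$, because a planar rotation preserves a line only if it is $\pm I$.

Let $\mathcal E$ be the set of $\theta$ for which some non-trivial self-similar measure with rotations $\theta$ fails to have polynomial decay. Put $D=\dim\mathrm{SO}(d)=d(d-1)/2$. The method also gives the size of $\mathcal E$.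

**Theorem 2.** (i) Every reducible $\theta$ lies in $\mathcal E$; reducible tuples form a Haar-null set. (ii) The set $\mathcal E_{irr}:=\mathcal E\cap\{\text{irreducible}\}$ satisfies $\dim_H\mathcal E_{irr}=D$ if $d\ge3$, and $\mathcal E_{irr}\neq\emptyset$, $\dim_H\mathcal E_{irr}=0$ if $d=2$. The same upper bounds ($D$, resp. $0$) hold for the set of $(\theta,r)$, $\theta$ irreducible, for which decay fails for some non-trivial choice of $b$ and some $p$.

## 3. Product formulas, symmetries and a dimension count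

*What one would try first.* For $f_1(z)=\lambda z$, $f_2(z)=\lambda z+1$ with equal weights, the computation above gives $|\widehat\mu(\xi)|=\prod_l|\cos(\pi x_l)|$ with $x_l=\mathrm{Re}(\bar\xi\lambda^l)$. So $\widehat\mu(\xi)$ is large only if most $x_l$ are close to integers. These numbers satisfy $x_{l+2}=2\,\mathrm{Re}(\lambda)\,x_{l+1}-|\lambda|^2x_l$, so one can try to recover $\lambda$ from the nearest integers and count how many $\lambda$ are possible. This multiscale count is an argument of Erdős–Kahane type.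

It stops at its first line when the linear parts differ. A point of the support is $\sum_lA_{w_1}\cdots A_{w_l}b_{w_{l+1}}$ with $A_j=r_j\theta_j$ and $w$ a random word. Its $l$-th term depends on the whole prefix of $w$, the terms are not independent, and there is no product formula. We need another way to count bad parameters.

*What to count.* Treat all of $(\theta,r,b,\omega)$ as unknowns, where $\xi=R\omega$ with $|\omega|\approx1$, and count how many balls of radius $1/R$ are needed to cover the set of bad parameters, those with $|\widehat\mu(R\omega)|\ge R^{-\varepsilon}$. The count cannot be arbitrarily small, because there are symmetries. For a similarity $h=\rho\vartheta$ with $\rho>0$, $\vartheta\in \mathrm{SO}(d)$, the replacement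
$$A_j\mapsto hA_jh^{-1},\qquad b_j\mapsto hb_j,\qquad \omega\mapsto (h^{-1})^T\omega$$
moves the points of the support by $h$ and leaves their pairings with $\omega$, and hence $\widehat\mu(R\omega)$, unchanged. The group of such $h$ has dimension $k:=1+D$. The plan is to show that the symmetries are the only reason for badness: *the bad set is covered by $R^{k+\kappa}$ balls of radius $1/R$, for any $\kappa>0$ and suitable $\varepsilon=\varepsilon(\kappa)$*. Scaling ($h=\rho I$) does not move $\theta$, so the $\theta$'s of bad parameters need only about $R^{k-1+\kappa}=R^{D+\kappa}$ balls, in a space of dimension $mD\ge 2D$. That is a set of measure at most about $R^{-(m-1)D+\kappa}$, which is summable along $R=2^t$.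

No spectral gap is used. The tools are a linearisation in the parameters, a high-moment estimate, and an induction on scales.

## 4. Parameter space, words and derivative bounds

**Parameter space.** Let $\mathcal G=\{r\theta:r>0,\theta\in \mathrm{SO}(d)\}$, a Lie group with Lie algebra $\mathfrak g=\mathbb RI\oplus\mathfrak{so}(d)$ of dimension $k=1+D$. The Frobenius inner product on $\mathfrak g$ is $\mathrm{Ad}$-invariant and gives a complete bi-invariant metric on $\mathcal G$, a product metric on $\mathbb R_{>0}\times \mathrm{SO}(d)$, with geodesics $s\mapsto A\exp(sS)$. Let $\mathcal P=\mathcal G^m\times(\mathbb R^d)^{m-1}$ with the product metric. Its points are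
$$x=(A_1,\dots,A_m;b_2,\dots,b_m),\qquad A_j=r_j\theta_j,\qquad b_1:=0,$$
and $|b|$ is the Euclidean norm of $(b_2,\dots,b_m)$. The convention $b_1=0$ will be arranged by a translation. For $\zeta=(S_j,\beta_j)\in E_0:=\mathfrak g^m\oplus(\mathbb R^d)^{m-1}$ put
$$x[\zeta]=(A_j\exp S_j;\ b_j+\beta_j),\qquad \beta_1:=0 .$$
This is the Riemannian exponential map. By completeness, any $x'$ is $x[\zeta]$ for some $\zeta$ with $|\zeta|=\mathrm{dist}(x,x')$. Put $P=\dim\mathcal P=mk+(m-1)d$ and $n=P+d=mk+md$, the dimension of $\mathcal P\times\mathbb R^d$.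

**Words.** For a finite word $u=u_1\cdots u_l$ let $|u|=l$, $A_u=A_{u_1}\cdots A_{u_l}=r_u\theta_u$, $p_u=p_{u_1}\cdots p_{u_l}$, $f_u=f_{u_1}\circ\cdots\circ f_{u_l}$ and $f_u(y)=A_uy+b_u$. Let $u^-$ be $u$ without its last letter. For an infinite word $w$ with prefixes $w|l$ put $F_w(x)=\sum_{l\ge0}A_{w|l}b_{w_{l+1}}$. Then
$$F_{uw}=b_u+A_uF_w,\qquad F_{u1^\infty}=b_u, \tag{1}$$
the second because $b_1=0$ gives $F_{1^\infty}=0$. If the letters of $w$ are i.i.d. with law $p$ (expectation $\mathbb E$), then $\mu=\mu_{x,p}$ is the law of $F_w(x)$. A *finite complete prefix code* is a finite set $\mathcal U$ of finite words such that every infinite word has exactly one prefix in $\mathcal U$; for $m=2$, $\{1,21,22\}$ is one. Conditioning on this prefix,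
$$\widehat\mu_x(\xi)=\sum_{u\in\mathcal U}p_u\,e(-\langle\xi,b_u\rangle)\,\widehat\mu_x(A_u^T\xi). \tag{2}$$

**Compact sets.** For an integer $K\ge\max(3,m)$ let $\Theta_K$ be the set of $\theta$ with $\max_j\|(I-P_V)\theta_jP_V\|\ge1/K$ for every proper nonzero subspace $V$, where $P_V$ is the orthogonal projection. For $d=2$ and $\theta_j$ the rotation by $\varphi_j$, the norm is $|\sin\varphi_j|$ for every line $V$, so $\theta\in\Theta_K$ iff $\max_j|\sin\varphi_j|\ge1/K$. In general $\Theta_K$ is an intersection of closed sets, hence compact. If $\theta$ is irreducible, the maximum is positive and continuous in $V$, so bounded below by compactness of Grassmannians. Thus $\bigcup_K\Theta_K$ is the set of irreducible tuples. Let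
$$X_0=\{x:\theta\in\Theta_K,\ r_j\in[\tfrac1K,1-\tfrac1K],\ \tfrac12\le|b|\le2\},\qquad\Delta=\{p:p_j\ge\tfrac1K\},$$
both compact, and
$$r_*=\tfrac1{2K},\qquad r^*=1-\tfrac1{2K},\qquad C_0=4/r_*=8K\ge24 .$$
Fix $\rho_0\in(0,1)$ such that on the closed $\rho_0$-neighbourhood $X_1$ of $X_0$ all ratios lie in $[r_*,r^*]$ and $|b|\le3$, and such that the exponential charts of $\mathcal P\times\mathbb R^d$ of radius $\rho_0$ are 2-bi-Lipschitz diffeomorphisms with volume distortion at most $2$ both ways. The space is homogeneous, so this is possible, and balls of radius $\rho\le\rho_0$ have volume comparable to $\rho^n$ uniformly. *Constants $C,c$ depend only on $d,m,K$ unless indicated, may change from line to line, and are uniform in $x\in X_0$, $p\in\Delta$.*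

**Derivative bounds.** Let $x\in X_0$ and $|s\zeta|\le\rho_0$. Since $\partial_s(A_je^{sS_j})=A_je^{sS_j}S_j$, the Leibniz rule writes $\partial_s^iA_u$ at $x[s\zeta]$, $i\le2$, as a sum of $|u|^i$ terms of norm at most $r_u|\zeta|^i$. Thus
$$\|\partial_s^iA_u\|\le|u|^ir_u|\zeta|^i\le|u|^i(r^*)^{|u|}|\zeta|^i .$$
As $\sum_ll^2(r^*)^l<\infty$ and $b_j(s)=b_j+s\beta_j$, summing the series for $F_w$ gives, uniformly in $w$,
$$|F_w|\le C,\qquad|\partial_sF_w|\le C|\zeta|,\qquad|\partial_s^2F_w|\le C|\zeta|^2. \tag{3}$$
The series for $F_w$ and its first derivatives converge uniformly in $w$, so $F_w$ is $C^1$ in $x$.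

## 5. The linearised phase and its kernel

**Purpose.** Near a parameter $(x,\omega)$ we shall replace the phase $\langle\omega,F_w\rangle$ by its first-order variation. Here we study that variation as a linear functional of the displacement, for each word $w$, and find the directions in which it vanishes for all $w$.

Fix $x\in X_0$. Let $E=\mathbb R^d\oplus E_0$, Euclidean of dimension $n$. Write $\partial_\zeta$ for the derivative at $s=0$ along $x[s\zeta]$. For a unit vector $e\in\mathbb R^d$ and $\eta=(\dot\xi,\zeta)\in E$ put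
$$H_w(e;\eta)=\langle\dot\xi,F_w\rangle+\langle e,\partial_\zeta F_w\rangle=:\langle\eta,Z_w^e\rangle,\qquad\hat\nu_e(\eta)=\mathbb E\,e(-H_w(e;\eta)). \tag{4}$$
So $\hat\nu_e$ is the Fourier transform of the law of $Z_w^e\in E$, and $|Z^e_w|\le C$. Note that $H_{1^\infty}\equiv0$.

*Self-similarity of $H$.* Write $\langle\xi,F_{uw}\rangle=\langle\xi,b_u\rangle+\langle A_u^T\xi,F_w\rangle$ and differentiate at $\xi=e$ in the direction $\eta$:
$$H_{uw}(e;\eta)=\big[\langle\dot\xi,b_u\rangle+\langle e,\partial_\zeta b_u\rangle\big]+\langle A_u^T\dot\xi+(\partial_\zeta A_u)^Te,F_w\rangle+\langle A_u^Te,\partial_\zeta F_w\rangle .$$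
By (1) the bracket is $H_{u1^\infty}(e;\eta)$. With $e_u:=\theta_u^Te=A_u^Te/r_u$ and $Y_u^e:=Z^e_{u1^\infty}$ we get
$$H_{uw}(e;\eta)=\langle\eta,Y_u^e\rangle+r_uH_w(e_u;U_u\eta),\qquad U_u(\dot\xi,\zeta)=\big(\theta_u^T\dot\xi+r_u^{-1}(\partial_\zeta A_u)^Te,\ \zeta\big). \tag{5}$$

*Properties of $U_u=U_{u,e}$.* It is block triangular with diagonal blocks $\theta_u^T$ and $I$, so $\det U_u=1$. The off-diagonal block has norm at most $|u|$ by the bound on $\partial_\zeta A_u$, and $U_u^{-1}(\dot\xi,\zeta)=(\theta_u[\dot\xi-r_u^{-1}(\partial_\zeta A_u)^Te],\zeta)$. Hence $\|U_u^{\pm1}\|\le2+|u|$. Moreover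
$$U_{uv,e}=U_{v,e_u}U_{u,e}, \tag{6}$$
because the first component of the right side applied to $(\dot\xi,\zeta)$ is
$$\theta_v^T\theta_u^T\dot\xi+r_{uv}^{-1}\big[A_v^T(\partial_\zeta A_u)^T+(\partial_\zeta A_v)^TA_u^T\big]e=\theta_{uv}^T\dot\xi+r_{uv}^{-1}(\partial_\zeta A_{uv})^Te .$$

Let $K_e=\{\eta\in E:H_w(e;\eta)=0\text{ for all }w\}$. Then $Z_w^e,Y_u^e\in K_e^\perp$. The symmetries of Section 3 give elements of $K_e$, and the next lemma says there are no others.

**Lemma 3.** Write a direction $\zeta$ through $\dot A_l=A_lS_l$, $\dot b_j=\beta_j$. Then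
$$K_e=\{(B^Te,\ \dot A_l=A_lB-BA_l,\ \dot b_j=-Bb_j):B\in\mathfrak g\}.$$
The parametrisation by $B$ is injective, so $\dim K_e=k=1+D$, and $K_e$ depends continuously on $(x,e)$, $x\in X_0$, $|e|=1$.

*Example.* Let $d=m=2$, so $\mathcal G=\mathbb C^*$, $A_j=\lambda_j$, $n=8$ and $k=2$. Here $F_w=b_2G_w(\lambda_1,\lambda_2)$, so $\langle\xi,F_w\rangle=\mathrm{Re}(\bar\xi b_2G_w)$ depends only on $\lambda_1,\lambda_2$ and $\bar\xi b_2$. With $B\in\mathbb C$ acting by multiplication, $K_e$ consists of $(\bar Be,0,0,-Bb_2)$, the directions along which $\lambda_1$, $\lambda_2$ and $\bar\xi b_2$ are unchanged to first order.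

*Proof of Lemma 3.* **Step 1: symmetries lie in $K_e$.** For $B\in\mathfrak g$ the curve $\xi(s)=e^{sB^T}e$, $A_l(s)=e^{-sB}A_le^{sB}$, $b_j(s)=e^{-sB}b_j$ stays in $\mathbb R^d\times\mathcal P$. Along it $F_w(s)=e^{-sB}F_w$, so $\langle\xi(s),F_w(s)\rangle=\langle e,F_w\rangle$ is constant. Its velocity at $s=0$ is the vector displayed.

**Step 2: an element of $K_e$ comes from some matrix $B$.** Let $\eta=(\dot\xi,\zeta)\in K_e$, $\xi(s)=e+s\dot\xi$, $x(s)=x[s\zeta]$, dots being derivatives at $s=0$. For all words $u$ (also empty) and letters $j$,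
$$\xi^TA_ub_j=\langle\xi,F_{uj1^\infty}\rangle-\langle\xi,F_{u1^\infty}\rangle$$
has derivative $0$. At $s=0$ the span of all $A_ub_j$ is nonzero and invariant under all $\theta_l$, hence is $\mathbb R^d$ by irreducibility. The span of all $A_u^Te$ is nonzero and invariant under all $\theta_l^{-1}$ (since $A_l^TA_u^Te=A_{ul}^Te$), hence also is $\mathbb R^d$. Choose $u_i$ and $(v_i,j_i)$, $1\le i\le d$, so that the matrix $M$ with rows $\xi^TA_{u_i}$ and the matrix $Q$ with columns $A_{v_i}b_{j_i}$ are invertible at $s=0$. All entries of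
$$MQ,\quad MA_lQ,\quad Mb_j,\quad \xi^TQ$$
have the form $\xi^TA_ub_j$, so these four have zero derivative. Put $B=M^{-1}\dot M$. From the first, $\dot Q=-BQ$. Then $\dot MA_lQ+M\dot A_lQ-MA_lBQ=0$ gives $\dot A_l=A_lB-BA_l$. The third gives $\dot b_j=-Bb_j$. The fourth gives $\dot\xi^T=e^TB$, that is, $\dot\xi=B^Te$.

**Step 3: $B\in\mathfrak g$.** We know $A_l^{-1}\dot A_l=B-\theta_l^{-1}B\theta_l\in\mathfrak g$. The decomposition $M_d(\mathbb R)=\mathfrak g\oplus\mathrm{Sym}_0$, with $\mathrm{Sym}_0$ the traceless symmetric matrices, is invariant under conjugation by $\mathrm{SO}(d)$. So the $\mathrm{Sym}_0$-part $B_0$ of $B$ satisfies $B_0=\theta_l^{-1}B_0\theta_l$ for all $l$. Its eigenspaces are invariant under all $\theta_l$, so $B_0$ is scalar by irreducibility. Being traceless, $B_0=0$.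

**Step 4: injectivity and continuity.** Suppose $B=cI+\Omega$, $\Omega\in\mathfrak{so}(d)$, gives the zero vector. Then $Bb_j=0$, so $c|b_j|^2=\langle Bb_j,b_j\rangle=0$ for all $j$, and $c=0$ since $b\ne0$. Now $\Omega$ commutes with all $\theta_l$ and kills some $b_j\neq0$, so $\ker\Omega$ is a nonzero invariant subspace and $\Omega=0$. Thus $K_e$ is the image of $\mathfrak g$ under an injective linear map depending continuously on $(x,e)$, so it depends continuously on $(x,e)$. $\square$

If $\eta\in K_e$, then (5) gives $H_w(e_u;U_u\eta)=0$ for all $w$, so $U_u\eta\in K_{e_u}$. By equality of dimensions,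
$$U_uK_e=K_{e_u}. \tag{7}$$

Away from the kernel the linearised transform has modulus strictly below $1$, uniformly.

**Lemma 4.** There is $c\in(0,1)$ with $|\hat\nu_e(\eta)|\le1-c$ whenever $\mathrm{dist}(\eta,K_e)\ge1$, for all $x\in X_0$, $|e|=1$, $p\in\Delta$.

*Proof.* **Step 1: $|\hat\nu_e(\eta)|<1$ if $\eta\notin K_e$.** Suppose $|\hat\nu_e(\eta)|=1$. Then $e(-H_w(e;\eta))$ is almost surely constant. By continuity in $w$ and full support of the law of $w$, there is $c_0$ with $H_w(e;\eta)\in c_0+\mathbb Z$ for all $w$. For $|u|$ large, $r_u|H_v(e_u;U_u\eta)-H_{v'}(e_u;U_u\eta)|\le Cr_u(2+|u|)|\eta|<1$ for all $v,v'$. By (5) this number is $|H_{uv}(e;\eta)-H_{uv'}(e;\eta)|$, an integer, so it is $0$. Hence $H_v(e_u;U_u\eta)$ does not depend on $v$ and equals its value at $1^\infty$, which is $0$. So $U_u\eta\in K_{e_u}$, and $\eta\in K_e$ by (7).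

**Step 2: a uniform gap on a compact shell.** $\hat\nu_e(\eta)$ depends only on $\eta$ modulo $K_e$. It is jointly continuous in $(x,e,p,\eta)$: truncating the series of $F_w$ and $\partial_\zeta F_w$ after finitely many terms changes $H_w$ by an amount tending to $0$ uniformly for bounded $\eta$, and after truncation $\hat\nu_e$ is a finite sum of continuous functions with coefficients polynomial in $p$. By continuity of $K_e$, the set of $(x,e,p,\eta)$ with $\eta\in K_e^\perp$ and $r_*/3\le|\eta|\le1$ is compact. With Step 1 this gives $c\in(0,1)$ such that $|\hat\nu_e(\eta)|\le1-c$ if $r_*/3\le\mathrm{dist}(\eta,K_e)\le1$.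

**Step 3: large distances are brought into the shell.** Let $\mathrm{dist}(\eta,K_e)\ge1$ and $\delta_u=\mathrm{dist}(r_uU_u\eta,K_{e_u})$. By (7), $\delta_u\le r_u(2+|u|)\,\mathrm{dist}(\eta,K_e)\to0$ as $|u|\to\infty$. By (6), (7) and $\|U_j^{-1}\|\le3$, appending a letter $j$ multiplies $\delta_u$ by a factor at least $r_j/3\ge r_*/3$. Stop along each infinite word at the first prefix $u$ with $\delta_u<1$; it is nonempty and $\delta_u\ge r_*/3$. These prefixes form a finite complete prefix code, and (5) gives
$$|\hat\nu_e(\eta)|\le\sum_up_u|\hat\nu_{e_u}(r_uU_u\eta)|\le1-c.\qquad\square$$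

## 6. High moments of the linearised transform

**Purpose.** In a ball of radius $T$ the function $|\hat\nu_e|$ is $1$ along the $k$-dimensional space $K_e$. We show that in the sense of a high moment it is concentrated on a set of dimension $k+\kappa$. This moment replaces the nearest-integer count of Section 3.

**Weights.** Let $g\ge0$ be smooth, even, supported in $\{|y|\le\frac18\}\subset E$, with $\int g=1$, and put $W=2\hat g^2$. Then $W\ge0$ is Schwartz. On the unit ball $\hat g\ge\cos(\pi/4)$, so $W\ge1$ there. Also $\widehat W=2\,g*g\ge0$ is supported in the unit ball. For $q\in\mathbb N$ put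
$$J_e(T)=\int_EW(\eta/T)|\hat\nu_e(\eta)|^{2q}d\eta=T^n\,\mathbb E\,\widehat W\Big(T\sum_{i=1}^{2q}\sigma_iZ^e_{w^i}\Big),\qquad J(T)=\sup_{|e|=1}J_e(T), \tag{8}$$
with $w^1,\dots,w^{2q}$ i.i.d., $\sigma_i=1$ for $i\le q$, $\sigma_i=-1$ for $i>q$. The second form comes from expanding $|\hat\nu_e|^{2q}=\hat\nu_e^{\,q}\,\overline{\hat\nu_e}^{\,q}$ and integrating in $\eta$. Since $\widehat W\ge0$, for all $a\in E$ and all measurable $c_w$ with $|c_w|=1$,
$$\int W(\eta/T-a)|\hat\nu_e(\eta)|^{2q}d\eta\le J_e(T),\qquad\int W(\eta/T)\big|\mathbb E\,c_we(-H_w(e;\eta))\big|^{2q}d\eta\le J_e(T). \tag{9}$$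
Indeed, expanding the left sides gives the expectation in (8) with extra factors of modulus one: $e(-T\langle a,\sum_i\sigma_iZ_{w^i}\rangle)$ in the first case, and a product of $c_{w^i}$ or $\overline{c_{w^i}}$ in the second.

*What to expect.* Since $|\hat\nu_e(\eta)-1|\le C\,\mathrm{dist}(\eta,K_e)$, we have $|\hat\nu_e|\ge\frac12$ on a tube of fixed radius around $K_e$, so $J_e(T)\ge c\,4^{-q}T^k$ for $T\ge1$. In the other direction, Lemma 4 alone gives
$$J_e(T)\le C\big(T^k+(1-c)^{2q}T^n\big).$$
This is good for $T$ up to a bound depending on $q$, but for fixed $q$ the second term wins as $T\to\infty$. We shall use this bound at one large scale $\Lambda$, with $q\approx\log\Lambda$, and then spread it over all scales with (5), keeping $q$ fixed.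

**Proposition 5.** For every $\kappa>0$ there are $q$ and $C_\kappa$ with $J(T)\le C_\kappa T^{k+\kappa}$ for all $T\ge1$, $x\in X_0$, $p\in\Delta$.

*Proof.* **Step 1: choice of scale and of $q$.** Let $\Lambda$ be large and $\mathcal U=\{u:r_u\le\Lambda^{-1}<r_{u^-}\}$, a finite complete prefix code. For $u\in\mathcal U$: $r_u\ge r_*/\Lambda$ and $|u|\le C\log\Lambda$. By (5), $\langle\eta,Z_{uv}^e-Y_u^e\rangle=r_uH_v(e_u;U_u\eta)$, so
$$|Z^e_{uv}-Y^e_u|\le Cr_u\|U_u\|\le C\frac{\log\Lambda}\Lambda. \tag{10}$$
Let $N=n-k=(m-1)k+md>0$ and $q=\big\lceil N\log\Lambda/(2\log\frac1{1-c})\big\rceil$ with $c$ from Lemma 4. Then $(1-c)^{2q}\le\Lambda^{-N}$ and $q\le C\log\Lambda$. In this proof constants $C$ do not depend on $\Lambda$.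

**Step 2: separate prefixes from tails.** Let $T\ge\Lambda$ and write $w^i=u^iv^i$ with $u^i\in\mathcal U$. If $\widehat W(T\sum\sigma_iZ_{w^i})\ne0$, then $|\sum\sigma_iZ_{w^i}|\le1/T$, so by (10)
$$\Big|\sum\sigma_iY_{u^i}\Big|\le\frac1T+2q\,\frac{C\log\Lambda}\Lambda\le\tau_1:=\frac{C(\log\Lambda)^2}\Lambda .$$
For a fixed prefix tuple, average over the independent tails. By (5) the $i$-th factor then has modulus $|\hat\nu_{e_{u^i}}(r_{u^i}U_{u^i}\eta)|$, and Hölder with respect to $W(\eta/T)d\eta$ gives
$$T^n\,\mathbb E_v\widehat W\Big(T\sum\sigma_iZ_{u^iv^i}\Big)\le\int W(\eta/T)\prod_{i=1}^{2q}|\hat\nu_{e_{u^i}}(r_{u^i}U_{u^i}\eta)|\,d\eta\le\max_{u\in\mathcal U}\int W(\eta/T)|\hat\nu_{e_u}(r_uU_u\eta)|^{2q}d\eta .$$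
Only prefix tuples with $|\sum\sigma_iY_{u^i}|\le\tau_1$ contribute, so
$$J_e(T)\le\mathbb P\Big(\Big|\sum\sigma_iY_{u^i}\Big|\le\tau_1\Big)\cdot\max_{u\in\mathcal U}\int W(\eta/T)|\hat\nu_{e_u}(r_uU_u\eta)|^{2q}d\eta. \tag{11}$$

**Step 3: the maximum is at most $C\Lambda^nJ(T')$ with $T'=C_3T\log\Lambda/\Lambda$.** Substitute $r_uU_u\eta\to\eta$. As $\det U_u=1$, the integral for $u$ equals $r_u^{-n}\int W\big(U_u^{-1}\eta/(r_uT)\big)|\hat\nu_{e_u}(\eta)|^{2q}d\eta$. Choose $C_3$ with $T'\ge r_u\|U_u\|T$ for all $u\in\mathcal U$. Then $|U_u^{-1}\eta/(r_uT)|\ge|\eta|/T'$, and since $W$ is Schwartz, the weight is at most $C(1+|\eta|/T')^{-n-1}$. Every point of $E$ lies within $\frac12$ of some $a\in n^{-1/2}\mathbb Z^n$, and $W\ge1$ on the unit ball, so the weight is at most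
$$C\sum_{a\in n^{-1/2}\mathbb Z^n}(1+|a|)^{-n-1}\,W(\eta/T'-a).$$
By the first part of (9), convergence of $\sum_a(1+|a|)^{-n-1}$ and $r_u^{-n}\le C\Lambda^n$, the claim follows.

**Step 4: the probability is at most $C(\log\Lambda)^{2N}\Lambda^{-N}$.** By (10) it is at most $\mathbb P(|\sum\sigma_iZ_{w^i}|\le\tau)$ with $\tau=\tau_1+2qC\log\Lambda/\Lambda\le C(\log\Lambda)^2/\Lambda$. All $Z_w$ lie in the $N$-dimensional space $K_e^\perp$. Let $W_N$ be the analogue of $W$ on $K_e^\perp$. Since $1_{|s|\le\tau}\le W_N(s/\tau)=\int\tau^N\widehat W_N(\tau\zeta)e(\langle\zeta,s\rangle)d\zeta$, taking expectations gives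
$$\mathbb P\le C\tau^N\int_{\zeta\in K_e^\perp,\,|\zeta|\le1/\tau}|\hat\nu_e(\zeta)|^{2q}d\zeta\le C\tau^N\big(1+\tau^{-N}(1-c)^{2q}\big)\le C(\log\Lambda)^{2N}\Lambda^{-N}.$$
Here the part $|\zeta|<1$ contributes at most a constant, and Lemma 4 was used where $|\zeta|=\mathrm{dist}(\zeta,K_e)\ge1$.

**Step 5: iterate.** As $n-N=k$, (11) and Steps 3 and 4 give, with $\lambda=\Lambda/(C_3\log\Lambda)$,
$$J(T)\le C(\log\Lambda)^{2N}\Lambda^k\,J(T/\lambda)\qquad(T\ge\Lambda).$$
Fix $\Lambda$ so large that $\lambda>1$, $C_3\log\Lambda\ge1$ and $C(\log\Lambda)^{2N}\Lambda^k\le\lambda^{k+\kappa}$. This fixes $q$. Iterate until the argument $T_M=T\lambda^{-M}$ is $<\Lambda$. Then $T_M\ge1$: either $M=0$, or $T_M\ge\Lambda/\lambda=C_3\log\Lambda\ge1$. Trivially $J(T_M)\le CT_M^n\le C\Lambda^n$. So $J(T)\le(T/T_M)^{k+\kappa}C\Lambda^n\le C_\kappa T^{k+\kappa}$. $\square$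

## 7. Counting bad parameters in a small ball

On $\mathcal P\times\mathbb R^d$, with points $z=(x,\omega)$, use the product metric and volume; $\mathbb B(z,\rho)$ is a closed ball. For a bounded set $\Sigma$ let $N_\delta(\Sigma)$ be the maximal cardinality of a $\delta$-separated subset (distances $\ge\delta$), and $\Sigma^{+\delta}$ its closed $\delta$-neighbourhood. Fix $p\in\Delta$ and let
$$\mathfrak B(R,\beta)=\{(x,\omega):x\in X_0,\ 1\le|\omega|\le C_0,\ |\widehat\mu_{x,p}(R\omega)|\ge\beta\},$$
a compact set. If $x\in X_0$, $|\omega|\le C_0$ and $\mathrm{dist}(z,z')\le\rho_0$, then (3) gives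
$$|\widehat\mu_x(R\omega)-\widehat\mu_{x'}(R\omega')|\le CR\,\mathrm{dist}(z,z'). \tag{12}$$
So $1/R$ is the natural resolution at frequency $R$. The linear approximation is accurate to order $R\rho^2$ on a ball of radius $\rho$, which is why $\rho\approx R^{-1/2}$ appears next.

**Lemma 6.** Let $\kappa>0$ and $q$ as in Proposition 5. There is $c_2>0$ depending on $d,m,K$ such that if $\beta\le1$, $\rho=c_2(\beta/R)^{1/2}$ and $1/R\le\rho\le\rho_0/4$, then for every $z_0\in\mathfrak B(R,\beta)$
$$N_{1/R}\big(\mathfrak B(R,\beta)\cap\mathbb B(z_0,\rho)\big)\le C_\kappa\,\beta^{-2q-n}(R\rho)^{k+\kappa}.$$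

*Proof.* **Step 1: thicken the points.** Let $\Sigma$ be a $1/R$-separated subset of $\mathfrak B(R,\beta)\cap\mathbb B(z_0,\rho)$. By (12), for a suitable $c_1<\frac12$ we have $|\widehat\mu|\ge\beta/2$ on the balls $\mathbb B(z,c_1\beta/R)$, $z\in\Sigma$. These are disjoint and contained in $\mathbb B(z_0,2\rho)$.

**Step 2: linearise at $z_0=(x_0,\omega_0)$.** In the chart $z=(x_0[\zeta],\omega_0+\dot\omega)$, $\eta=(\dot\omega,\zeta)$, $|\eta|\le2\rho$, put $e_0=\omega_0/|\omega_0|$ and apply Taylor's formula to $s\mapsto\langle\omega_0+s\dot\omega,F_w(x_0[s\zeta])\rangle$. By (3) its second derivative is $O(\rho^2)$, so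
$$R\langle\omega_0+\dot\omega,F_w(x_0[\zeta])\rangle=R\langle\omega_0,F_w(x_0)\rangle+H_w(e_0;\eta')+O(R\rho^2),\qquad\eta'=R(\dot\omega,|\omega_0|\zeta),$$
and $R\rho^2=c_2^2\beta$. Put $c_w=e(-R\langle\omega_0,F_w(x_0)\rangle)$ and $\tilde a(\eta')=\mathbb E\,c_we(-H_w(e_0;\eta'))$. For $c_2$ small, $|\widehat\mu_{x_0[\zeta]}(R(\omega_0+\dot\omega))-\tilde a(\eta')|\le\beta/4$. Hence $|\tilde a|\ge\beta/4$ on the union of the balls.

**Step 3: compare volumes.** Since $|\omega_0|\ge1$, $d\eta\le R^{-n}d\eta'$. Also $|\eta'|\le T:=2C_0R\rho$, $T\ge1$, so $W(\eta'/T)\ge1$ on the union. The second part of (9) and Proposition 5 give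
$$|\Sigma|\,c\,(\beta/R)^n\le(4/\beta)^{2q}R^{-n}J_{e_0}(2C_0R\rho)\le C_\kappa\,\beta^{-2q}R^{-n}(R\rho)^{k+\kappa}.\qquad\square$$

*What Lemma 6 gives by itself.* Take $\beta=R^{-\varepsilon}$ with $\varepsilon$ tiny, and cover $\mathfrak B(R,\beta)$ by about $\rho^{-n}\approx R^{n/2}$ balls of radius $\rho$, using nothing but dimension. Then Lemma 6 bounds the number of $1/R$-balls by about $R^{(n+k)/2}$. Removing the scaling direction, the set of bad $\theta$ needs about $R^{(n+k)/2-1}$ balls of radius $1/R$, in a space of dimension $mD$. This is useful only if $(n+k)/2-1<mD$. With $n=m(1+D)+md$ and $k=1+D$ this reads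
$$m+md+D-1<mD .$$
For $d=2$ ($D=1$) it says $3m<m$, and for $d=3$ ($D=3$) it says $4m+2<3m$. Both are false, so for $d=2,3$ the argument gives nothing, for any $m$. The loss is in the trivial covering at scale $R^{-1/2}$. But that covering problem is of the same type as the original one. A bad parameter at frequency $R$, viewed only at resolution $\rho$, should be bad at frequency about $1/\rho$, because by (2) a large $\widehat\mu(R\omega)$ forces many large values $\widehat\mu(A_u^TR\omega)$ at lower frequencies. If the bad set at frequency $R'\approx R^{1/2}$ is covered by $R'^a$ balls, then at frequency $R$ we need about $R^{a/2}R^{k/2}$ balls. The exponent map $a\mapsto\frac a2+\frac k2$ has the attracting fixed point $k$.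

## 8. Passing to a coarser scale and improving the exponent

**Lemma 7.** There is $C_5$ such that if $R$ is large (depending on $d,m,K$), $0<\beta\le1$, $R^{-1}\le\rho\le R^{-1/4}$ and $R'=(C_5\rho\log R)^{-1}$, then
$$N_\rho(\mathfrak B(R,\beta))\le C\beta^{-1}(\log R)^n\,N_{1/R'}(\mathfrak B(R',\beta/2)).$$

*Proof.* Note that $R'\ge R^{1/4}/(C_5\log R)$ and $R/R'\ge C_5\log R$ are both large.

**Step 1: a prefix code adapted to a point.** Let $z=(x,\omega)\in\mathfrak B(R,\beta)^{+\rho}$ and $z_0=(x_0,\omega_0)\in\mathfrak B(R,\beta)$ with $\mathrm{dist}(z,z_0)\le\rho$. Then $x\in X_1$ and $\frac12\le|\omega|\le2C_0$. Let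
$$\mathcal U_z=\big\{u:|A_u(x)^TR\omega|\le\tfrac{C_0}2R'<|A_{u^-}(x)^TR\omega|\big\}.$$
Since $R|\omega|\ge R/2>C_0R'/2$, this is a finite complete prefix code of nonempty words. On it $(r^*)^{|u|-1}\cdot2C_0R\ge\frac{C_0}2R'\ge1$, so $|u|\le C\log R$ with $C$ independent of $C_5$.

**Step 2: many words lead to large values.** By (2) at $z_0$ with this code, $\beta\le\sum_{u\in\mathcal U_z}p_u|\widehat\mu_{x_0}(A_u(x_0)^TR\omega_0)|$. The terms with modulus below $\beta/2$ contribute at most $\beta/2$, and all moduli are at most $1$. So the $u\in\mathcal U_z$ with modulus $\ge\beta/2$ have total weight $\ge\beta/2$.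

**Step 3: the maps to frequency $R'$ keep $z$ and $z_0$ close.** Put $\Psi_u(x,\omega)=(x,\frac R{R'}A_u(x)^T\omega)$. Write $A_j(x_0)=A_j(x)e^{S_j}$ with $|S_j|\le\rho$. Expanding the product, for $R$ large (so that $|u|\rho\le1$),
$$\|A_u(x_0)-A_u(x)\|\le r_u(x)(e^{|u|\rho}-1)\le2r_u(x)|u|\rho .$$
From $r_u(x)\frac R{R'}|\omega|\le\frac{C_0}2$ and $|\omega|\ge\frac12$ we get $r_u(x)R/R'\le C_0$. So
$$\mathrm{dist}(\Psi_uz,\Psi_uz_0)\le\rho+C_0\big(\rho+2C_0|u|\rho\big)\le C_5\rho\log R=1/R'$$
for suitable $C_5$. The $\omega$-coordinate of $\Psi_uz$ has norm in $(\frac{r_*C_0}2,\frac{C_0}2]=(2,\frac{C_0}2]$, because $r_u(x)\ge r_*r_{u^-}(x)$. Hence that of $\Psi_uz_0$ has norm in $[1,C_0]$. If the modulus for $u$ in Step 2 is $\ge\beta/2$, then $\Psi_uz_0\in\mathfrak B(R',\beta/2)$, and so $\Psi_uz\in\mathfrak B(R',\beta/2)^{+1/R'}$. Therefore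
$$1_{\mathfrak B(R,\beta)^{+\rho}}(z)\le\frac2\beta\sum_up_u\,1\{u\in\mathcal U_z\}\,1\{\Psi_uz\in\mathfrak B(R',\beta/2)^{+1/R'}\}. \tag{13}$$

**Step 4: integrate.** Integrate (13) over $z$ with $x\in X_1$, $\frac12\le|\omega|\le2C_0$, and for each $u$ substitute $z'=(x,\omega')=\Psi_uz$. Here $d\omega=(|\omega|/|\omega'|)^dd\omega'\le C_0^d\,d\omega'$, as $|\omega|\le2C_0$ and $|\omega'|>2$. For fixed $z'$ only words with
$$r_u(x)=\frac{R'|\omega'|}{R|\omega|}\in[a,4C_0a],\qquad a=\frac{R'|\omega'|}{2C_0R},$$
occur. Along an infinite word each letter multiplies the ratio by at most $r^*$, so at most $1+\log(4C_0)/\log(1/r^*)$ prefixes fall in this window. Hence $\sum p_u$ over the words that occur, being at most the expected number of such prefixes of a random word, is at most $C$. We get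
$$\mathrm{vol}\big(\mathfrak B(R,\beta)^{+\rho}\big)\le C\beta^{-1}\,\mathrm{vol}\big(\mathfrak B(R',\beta/2)^{+1/R'}\big)\le C\beta^{-1}R'^{-n}N_{1/R'}(\mathfrak B(R',\beta/2)),$$
the last step because the balls of radius $2/R'$ around a maximal $1/R'$-separated set cover. The left side is at least $c\rho^nN_\rho(\mathfrak B(R,\beta))$, by disjointness of the open balls of radius $\rho/2$ around a $\rho$-separated set. Since $(\rho R')^{-n}=(C_5\log R)^n$, the claim follows. $\square$

**Proposition 8.** For every $\kappa>0$ there are $\varepsilon_0>0$ and $R_0$, uniform in $p\in\Delta$, with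
$$N_{1/R}\big(\mathfrak B(R,R^{-\varepsilon})\big)\le R^{k+\kappa}\qquad\text{for all }R\ge R_0,\ 0<\varepsilon\le\varepsilon_0 .$$

*Proof.* Let $\kappa_1=\kappa/4$ and let $q$ be as in Proposition 5 for $\kappa_1$. Call $a>0$ *admissible* if there are $\varepsilon_a,R_a>0$ with $N_{1/R}(\mathfrak B(R,R^{-\varepsilon}))\le R^a$ for all $R\ge R_a$, $0<\varepsilon\le\varepsilon_a$, $p\in\Delta$.

**Step 1: a starting exponent.** The sets $\mathfrak B(R,\beta)$ lie in a fixed compact set of dimension $n$, so $N_{1/R}\le CR^n$ and $a=n+\kappa_1$ is admissible.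

**Step 2: if $a$ is admissible, so is $\frac a2+\frac k2+\kappa_1$.** Let $\varepsilon$ be small, $\beta=R^{-\varepsilon}$, $\rho=c_2(\beta/R)^{1/2}=c_2R^{-(1+\varepsilon)/2}$. For $R$ large the hypotheses of Lemmas 6 (with $\kappa_1$) and 7 hold. Moreover $R^{0.4}\le R'\le R^{1/2+\varepsilon}$ and, for $R$ large depending on $\varepsilon$, $\beta/2\ge R^{-1.2\varepsilon}\ge R'^{-3\varepsilon}$, so $\mathfrak B(R',\beta/2)\subset\mathfrak B(R',R'^{-3\varepsilon})$. If $3\varepsilon\le\varepsilon_a$, this set has $N_{1/R'}\le R'^a\le R^{a(1/2+\varepsilon)}$. Covering $\mathfrak B(R,\beta)$ by the $\rho$-balls around a maximal $\rho$-separated subset,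
$$N_{1/R}(\mathfrak B(R,\beta))\le N_\rho(\mathfrak B(R,\beta))\max_{z_0\in\mathfrak B(R,\beta)}N_{1/R}\big(\mathfrak B(R,\beta)\cap\mathbb B(z_0,\rho)\big)$$
$$\le C(\log R)^nR^{\varepsilon}\,R^{a(\frac12+\varepsilon)}\cdot C_\kappa R^{\varepsilon(2q+n)}R^{\frac{k+\kappa_1}2}.$$
For one sufficiently small fixed $\varepsilon$ and $R$ large this is $\le R^{a/2+k/2+\kappa_1}$. Since $\mathfrak B(R,R^{-\varepsilon'})\subset\mathfrak B(R,R^{-\varepsilon})$ for $\varepsilon'\le\varepsilon$, the same bound holds for all smaller exponents.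

**Step 3: iterate.** The map $a\mapsto\frac a2+\frac k2+\kappa_1$ has the attracting fixed point $k+2\kappa_1<k+\kappa$. After finitely many iterations from $n+\kappa_1$ we see that $k+\kappa$ is admissible. $\square$

## 9. From covering numbers to a null set of rotations

We prove Theorem 1.

**Step 1: normalisation.** Given a non-trivial system, conjugate by a translation so that $f_1$ fixes $0$, that is, $b_1=0$. Then $b\ne0$ by non-triviality. Put $s=|b|$ and rescale so that $|b|=1$. The normalised measure $\mu'$ satisfies $|\widehat\mu(\xi)|=|\widehat{\mu'}(s\xi)|$. Rotations, ratios and $p$ are unchanged.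

**Step 2: reducible tuples are null.** A tuple $\theta$ is reducible iff the linear system $\theta_jS=S\theta_j$ $(j\in\mathcal A)$ has a nonzero solution $S\in\mathrm{Sym}_0$. Indeed, if $V$ is invariant, so is $V^\perp$, and $S=P_V-\frac{\dim V}dI$ is a solution; conversely, the eigenspaces of a nonzero $S\in\mathrm{Sym}_0$ are proper, and invariant if $S$ is a solution. So reducibility is the vanishing of finitely many polynomials, the maximal minors of the system, on the connected real-analytic manifold $\mathrm{SO}(d)^m$. The zero set of a real-analytic function that is not identically zero on a connected manifold is null, so it suffices to exhibit one irreducible tuple. For $d=2$ take $\theta_1$ the rotation by $90^\circ$.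

For $d\ge3$ let $\theta^\circ_1e_i=e_{i+1}$ $(i<d)$, $\theta^\circ_1e_d=(-1)^{d-1}e_1$, $\theta^\circ_2=\mathrm{diag}(-1,-1,1,\dots,1)$, and $\theta_j^\circ=I$ for $j\ge3$. All lie in $\mathrm{SO}(d)$; for $\theta_1^\circ$, the cyclic permutation has sign $(-1)^{d-1}$. A matrix $M$ commuting with $\theta_1^\circ,\theta_2^\circ$ commutes with all $D_i=(\theta_1^\circ)^{i-1}\theta_2^\circ(\theta_1^\circ)^{1-i}$, $1\le i\le d$, which is diagonal with entries $-1$ exactly at $i,i+1$ (mod $d$). If $M_{ab}\ne0$ with $a\ne b$, then for all $i$: $a\in\{i,i+1\}\iff b\in\{i,i+1\}$. Taking $i=a$ gives $b\equiv a+1$, and $i=a-1$ gives $b\equiv a-1$ mod $d$, which is impossible together for $d\ge3$. So $M$ is diagonal, and commuting with $\theta_1^\circ$ makes it scalar. Applied to $M=P_V$ this shows that $\theta^\circ$ is irreducible, and applied to $M\in\mathrm{SO}(d)$ it shows that the centraliser of $\theta^\circ$ in $\mathrm{SO}(d)$ is contained in $\{\pm I\}$.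

**Step 3: the sets to be covered.** Fix an integer $K\ge\max(3,m)$ and $\kappa\in(0,\frac14)$. Let $\varepsilon_0$ be from Proposition 8 and let $\varepsilon>0$ satisfy $2\varepsilon\le\varepsilon_0$, $2\varepsilon m\le\kappa$, $\varepsilon<\frac14$. For $R=2^t$ let $\mathcal B_t\subset\mathcal G^m$ be the set of $(\theta,r)$, $\theta\in\Theta_K$, $r\in[\frac1K,1-\frac1K]^m$, such that $|\widehat\mu(R\omega)|\ge R^{-\varepsilon}$ for some $b$ ($b_1=0$, $|b|=1$), some $p\in\Delta$ and some $2\le|\omega|\le4$.

**Step 4: reduce to polynomially many $p$.** Proposition 8 is for a fixed $p$. For $|\xi|\le4R$ and $l\ge1$,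
$$|\widehat\mu_{x,p}(\xi)-\widehat\mu_{x,p'}(\xi)|\le l\|p-p'\|_1+CR(r^*)^l .$$
To see this, replace $F_w=b_{w|l}+A_{w|l}F_{w'}$ ($w'$ the shifted word) by $b_{w|l}$ for both measures, at a cost $\le2\pi|\xi|\,|A_{w|l}F_{w'}|\le CR(r^*)^l$ each, and compare the laws of the first $l$ letters, whose $\ell^1$ distance is at most $l\|p-p'\|_1$. Let $\mathcal N\subset\Delta$ be a maximal $R^{-2\varepsilon}$-separated set in $\ell^1$ norm, so $|\mathcal N|\le CR^{2\varepsilon m}$. Take $l=C\log R$ with second term $\le R^{-1}$. Then for $t$ large every point of $\mathcal B_t$ has a witness $(b,p',\omega)$ with $p'\in\mathcal N$ and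
$$|\widehat\mu_{x,p'}(R\omega)|\ge R^{-\varepsilon}-C(\log R)R^{-2\varepsilon}-R^{-1}\ge\tfrac12R^{-\varepsilon}\ge R^{-2\varepsilon}.$$

**Step 5: use the scaling symmetry to gain one dimension.** Let $\Sigma\subset\mathcal B_t$ be a maximal $1/R$-separated set. Some $p'\in\mathcal N$ serves a subset $\Sigma'$ with $|\Sigma'|\ge|\Sigma|/|\mathcal N|$. Let $(\theta,r)\in\Sigma'$ have witness $(b,p',\omega)$. For $\sigma\in[\frac12,2]$ the point $(\theta,r,\sigma b;\omega/\sigma)$ has the same value of $|\widehat\mu_{p'}(R\,\cdot)|$, because $F_w$ is multiplied by $\sigma$. Moreover $|\sigma b|\in[\frac12,2]$ and $|\omega/\sigma|\in[1,8]\subset[1,C_0]$. So it lies in $\mathfrak B(R,R^{-2\varepsilon})$ for $p'$. Let $\sigma$ run through a $1/R$-separated set of at least $R$ values. These points are $1/R$-separated because $|\sigma b-\sigma'b|=|\sigma-\sigma'|$, and points over different elements of $\Sigma'$ are $1/R$-separated already in $\mathcal G^m$. Proposition 8 gives $|\Sigma'|R\le R^{k+\kappa}$ for $t$ large, that is, $|\Sigma'|\le R^{D+\kappa}$,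 and
$$|\Sigma|\le CR^{2\varepsilon m}R^{D+\kappa}\le CR^{D+2\kappa}. \tag{14}$$

**Step 6: Borel–Cantelli.** The projection $\mathcal G^m\to\mathrm{SO}(d)^m$ is 1-Lipschitz, so the projection of $\mathcal B_t$ is covered by $CR^{D+2\kappa}$ balls of radius $1/R$ in a manifold of dimension $mD$. Its outer Haar measure is at most $CR^{D-mD+2\kappa}\le C2^{-t/2}$, because $(m-1)D\ge1$ and $2\kappa<\frac12$. By the Borel–Cantelli lemma, which needs only countable subadditivity and so holds for outer measure, almost every $\theta\in\Theta_K$ lies in the projection of $\mathcal B_t$ for only finitely many $t$. For such $\theta$ there is $t_0$ such that for all normalised systems with $r\in[\frac1K,1-\frac1K]^m$, $p\in\Delta$,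
$$|\widehat{\mu'}(\xi)|\le(|\xi|/4)^{-\varepsilon}\qquad\text{for }|\xi|\ge2^{t_0+1};$$
write $\xi=2^t\omega$ with $t\ge t_0$, $2\le|\omega|\le4$. Since $|\widehat{\mu'}|\le1$, we get $|\widehat{\mu'}(\xi)|\le C|\xi|^{-\varepsilon}$ for all $\xi\ne0$, with $C$ depending on $\theta$ and $K$. Undoing Step 1, $|\widehat\mu(\xi)|\le C(s|\xi|)^{-\varepsilon}$.

**Step 7: all $K$ at once.** Let $\theta$ be irreducible and outside the null sets of Step 6 for all integers $K\ge\max(3,m)$; by Step 2 this holds for almost every $\theta$. Then $\theta\in\Theta_K$ for all large $K$, and every $r\in(0,1)^m$ and every positive $p$ satisfy the $K$-bounds for all large $K$. This proves Theorem 1, including the uniform version: for a given $K$, use a larger integer if necessary. $\blacksquare$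

## 10. The size of the exceptional set

We prove Theorem 2.

**Step 1: part (i).** If $V$ is a proper nonzero subspace invariant under all $\theta_j$, take $b_1=0$, $b_2\in V\setminus\{0\}$, $b_j=0$ for $j\ge3$, and any $r,p$. The measure is non-trivial, since $f_1$ fixes only $0$ and $f_2(0)\neq0$. It is supported in $V$, so $\widehat\mu=1$ on $V^\perp\ne0$. Nullity is Step 2 of Section 9.

**Step 2: the upper bound $D$.** For each $K$ and small $\kappa$, with $\varepsilon=\varepsilon(\kappa)$ as in Section 9, the $(\theta,r)$ with $\theta\in\Theta_K$, $r\in[\frac1K,1-\frac1K]^m$ for which decay fails for some non-trivial $b$ and some $p\in\Delta$ lie in $\limsup_t\mathcal B_t$; otherwise the last part of Step 6 there, applied to $(\theta,r)$, would give decay. By (14), for every $t_1$ this set is covered by the families of $C2^{t(D+2\kappa)}$ balls of radius $2^{-t}$, $t\ge t_1$. For $\sigma>D+2\kappa$ the sum $\sum_{t\ge t_1}2^{t(D+2\kappa)}2^{-t\sigma}$ tends to $0$ as $t_1\to\infty$, so the Hausdorff dimension is at most $D+2\kappa$.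 Let $\kappa\to0$ and take the union over the countably many $K$. This bounds the dimension of the set of $(\theta,r)$ by $D$, and projecting, which is Lipschitz, gives $\dim_H\mathcal E_{irr}\le D$.

**Step 3: the upper bound $0$ for $d=2$.** Here conjugation by $O\in\mathrm{SO}(2)$ fixes $\theta$, so we can gain one more dimension in Step 5 of Section 9. For $(\theta,r)\in\Sigma'$ with witness $(b,p',\omega)$ the point $(\theta,r,\sigma Ob;\sigma^{-1}O\omega)$ has the same value of $|\widehat\mu|$. With $\mathbb R^2=\mathbb C$ and $|b|=1$,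
$$|\sigma e^{i\phi}b-\sigma'e^{i\phi'}b|=|\sigma e^{i\phi}-\sigma'e^{i\phi'}| .$$
So each element of $\Sigma'$ gives at least $cR^2$ points that are $1/R$-separated, namely one for each point of a $1/R$-separated set in the annulus $\frac12\le|\sigma e^{i\phi}|\le2$. Since $k=2$, $|\Sigma'|R^2\le CR^{2+\kappa}$, hence $|\Sigma|\le CR^{2\kappa}$. As in Step 2, the dimension is $0$.

**Step 4: an irreducible exceptional tuple.** This generalises the $90^\circ$ example of Section 2. For $d\ge3$ let $\theta^\circ$ be the tuple of Section 9; for $d=2$ let all $\theta_j^\circ$ be the rotation by $90^\circ$, which is irreducible. In both cases the $\theta^\circ_j$ lie in the finite group $H$ of signed permutation matrices of determinant $1$, which preserves $\mathbb Z^d$. Choose an integer $L\ge2$ with $L^d>m$, and $r_j=1/L$, $b_1=0$, $b_2=e_1$, $b_j=0$ for $j\ge3$, and any $p$. The measure is non-trivial since $f_1$ fixes $0$ and $f_2$ does not. For $|w|=l$ we have $b_w\in L^{-(l-1)}\mathbb Z^d$, so for $a\in\mathbb Z^d$ the factors $e(-\langle L^la,b_w\rangle)$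 in (2), with $\mathcal U$ all words of length $l$, equal $1$. Thus
$$\widehat\mu(L^la)=\sum_{h\in H}\pi_l(h)\,\widehat\mu(h^Ta),$$
with $\pi_l$ the law of $\theta_w^\circ$, $|w|=l$. As $H$ is finite, along a subsequence $\pi_l\to\pi_\infty$. Then $\widehat\mu(L^la)\to\hat\lambda(a)$ for all $a\in\mathbb Z^d$, with $\lambda=\sum_h\pi_\infty(h)\,h\mu$.

The support of $\mu$ is covered by $m^l$ balls of radius $CL^{-l}$ for every $l$, and $m<L^d$, so $\lambda$ is carried by a Lebesgue null set. Its image on $\mathbb R^d/\mathbb Z^d$ is therefore not Haar measure. By uniqueness of Fourier coefficients there is $a\in\mathbb Z^d\setminus\{0\}$ with $\hat\lambda(a)\neq0$. Since $|L^la|\to\infty$, $\mu$ is not Rajchman, and $\theta^\circ\in\mathcal E_{irr}$.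

**Step 5: the lower bounds.** For $d=2$, $\mathcal E_{irr}\ne\emptyset$ together with Step 3 gives $\dim_H\mathcal E_{irr}=0$. Let $d\ge3$. The set $\mathcal E_{irr}$ is invariant under simultaneous conjugation by $O\in\mathrm{SO}(d)$: replace $\mu$ by its push-forward under $O$. So it contains the orbit $\{g\theta^\circ g^{-1}:g\in\mathrm{SO}(d)\}$. The stabiliser of $\theta^\circ$ is contained in $\{\pm I\}$, so the orbit is a compact submanifold of dimension $D$. Hence $\dim_H\mathcal E_{irr}\ge D$, and with Step 2 equality holds. $\blacksquare$
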